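# How a loop can survive in the limit of simply connected spaces with cocompact discrete isometry groups

Take a sequence of spaces in which every loop can be contracted, and suppose that the spaces converge. Can the limit contain a loop that cannot be contracted? We begin with a case where the answer is no and the proof is short, then let the spaces become unbounded and see how much of the proof survives.

## 1. Compact spaces: pulling a universal cover back along a discontinuous map

Write $B(x,r)$ and $\bar B(x,r)$ for open and closed balls.

**Definition (proper, geodesic).** A metric space is *proper* if its closed balls are compact, and *geodesic* if any two points $x,x'$ are joined by a path of length $d(x,x')$.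

In a geodesic space every ball is path connected (join points to the center), so a geodesic space is locally path connected.

**Definition (pointed Gromov–Hausdorff convergence).** $(X_i,p_i)\to(X,p)$ means that there are $R_i\to\infty$, $\varepsilon_i\to0$ and maps $\psi_i:B(p_i,R_i)\to X$, not necessarily continuous, with $\psi_i(p_i)=p$, with $|d(\psi_i(a),\psi_i(b))-d(a,b)|\le\varepsilon_i$ for all $a,b$, and such that every point of $B(p,R_i-\varepsilon_i)$ is within $\varepsilon_i$ of the image of $\psi_i$.

For example, if for each $r$ the closed $r$-balls around $p_i$ and $p$ are isometric by a base-point-preserving isometry for all large $i$, then $(X_i,p_i)\to (X,p)$.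

**Definition (semi-locally simply connected).** Every point of $X$ has a neighborhood $U$ such that each loop in $U$ is null-homotopic in $X$. For instance every locally contractible space has this property. The circles of radius $1/k$ in the plane that are tangent at one point form a space without it: a neighborhood of the common point contains whole circles, and each circle is a retract of the space.

**Proposition 1.** Let $X_i$ be simply connected proper geodesic spaces with $\operatorname{diam}X_i\le C$, and let $(X_i,p_i)\to(X,p)$ with $X$ proper and semi-locally simply connected. Then $X$ is simply connected.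

The natural plan is to approximate a loop of $X$ by a polygon in $X_i$, contract the polygon there, and push the contraction to $X$. Pushing forward a disc needs local fillings in $X$ at every scale. It is cleaner to pull back the universal cover of $X$. The map $\psi_i$ is not continuous, but a covering space only needs to know which points of nearby fibers are close.

**Step 1: $X$ is geodesic.** This holds for any proper limit of geodesic spaces. Let $x,x'\in X$ and choose $x_i,x_i'\in X_i$ with $\psi_i(x_i)\to x$, $\psi_i(x'_i)\to x'$. Let $m_i$ be the midpoint of a geodesic from $x_i$ to $x_i'$. The points $\psi_i(m_i)$ stay in a compact set, so a subsequence converges to some $m$, and $d(x,m)=\lim d(x_i,m_i)=\frac12d(x,x')=d(m,x')$. Iterating midpoints over dyadic parameters and using completeness, we obtain a geodesic from $x$ to $x'$.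

**Step 2: a uniform scale.** We want $\delta\in(0,1/8)$ such that
$$\text{every loop in any ball } B(x,8\delta),\ x\in X,\ \text{is null-homotopic in } X. \tag{1}$$
Each point is the center of a ball $B$ whose loops are null-homotopic in $X$: take $B$ inside the neighborhood $U$ of the definition. In Proposition 1 the space $X$ is bounded, since all its points lie within $C+2\varepsilon_i$ of $p$ for large $i$, hence compact. A Lebesgue number for the cover by these balls gives $\delta$.

**Step 3: a distance on the universal cover.** For the rest of this section $X$ is any proper geodesic semi-locally simply connected space, and $\delta\in(0,1/8)$ satisfies (1). Let $P:\tilde X\to X$ be the universal cover. For $z,z'\in\tilde X$ let $\tilde d(z,z')\in[0,\infty]$ be the infimum of the lengths of $P\circ\beta$ over paths $\beta$ from $z$ to $z'$. It is symmetric, satisfies the triangle inequality, and $d(P(z),P(z'))\le\tilde d(z,z')$. We need two properties.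

(P1) *Distinct points of a fiber have $\tilde d\ge8\delta$.* Otherwise they are joined by a path whose projection has length less than $8\delta$. The projection is a loop at some $x$ contained in $B(x,8\delta)$, so it is null-homotopic and lifts to a closed loop, contradicting distinctness.

(P2) *If $P(z)=x$ and $x'\in X$, there is $z'$ over $x'$ with $\tilde d(z,z')=d(x,x')$.* Lift a geodesic from $x$ to $x'$, starting at $z$.

**Lemma 2.** Let $Z$ be a simply connected geodesic space and $\varphi:Z\to X$ a map, not necessarily continuous, with $d(\varphi(a),\varphi(a'))<2\delta$ whenever $d(a,a')<\delta$. Let $a_0\in Z$ and let $z_0$ lie over $\varphi(a_0)$. Then there is $\tilde\varphi:Z\to\tilde X$ with $P\tilde\varphi=\varphi$, $\tilde\varphi(a_0)=z_0$, and $\tilde d(\tilde\varphi(a),\tilde\varphi(a'))<2\delta$ whenever $d(a,a')<\delta/2$.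

**Proof.** First we identify nearby fibers. If $d(a,a')<\delta$ and $z\in P^{-1}(\varphi(a))$, there is a unique point $\tau_{aa'}(z)$ over $\varphi(a')$ with $\tilde d(z,\tau_{aa'}(z))<2\delta$: existence is (P2), and two such points would be at distance $<4\delta$, contrary to (P1). By symmetry $\tau_{a'a}=\tau_{aa'}^{-1}$. If $a,a',a''$ are pairwise at distance $<\delta$, then
$$\tau_{a'a''}\tau_{aa'}=\tau_{aa''},$$
because the two values on $z$ lie over the same point and have distance $<2\delta+2\delta+2\delta<8\delta$.

Next we build the pulled-back cover. Let $E=\{(a,z):P(z)=\varphi(a)\}$, with charts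
$$B(a,\delta/2)\times P^{-1}(\varphi(a))\to E,\qquad (a',z)\mapsto(a',\tau_{aa'}(z)),$$
the fibers being discrete. Each chart is a bijection onto the part of $E$ over $B(a,\delta/2)$. If the charts at $a$ and $a_1$ overlap, then $d(a,a_1)<\delta$, and by the identity above the transition map is $(a',z)\mapsto(a',\tau_{aa_1}(z))$, constant in $a'$. So the charts define a topology for which $E\to Z$ is a covering space.

Since $Z$ is simply connected and locally path connected, the covering has a continuous section through $(a_0,z_0)$; write it $a\mapsto(a,\tilde\varphi(a))$. In the chart at $a$ its second coordinate is a continuous map from the connected ball $B(a,\delta/2)$ to a discrete set, hence constant. At $a'=a$ it equals $\tilde\varphi(a)$. So $\tilde\varphi(a')=\tau_{aa'}(\tilde\varphi(a))$ for $d(a,a')<\delta/2$, which gives the last claim. $\square$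

**Lemma 3.** In the situation of Lemma 2, let $c:[0,1]\to X$ be a loop at $\varphi(a_0)$, let $0=t_0<\dots<t_m=1$ satisfy $c([t_j,t_{j+1}])\subset B(c(t_j),\delta/8)$, and let $a_1,\dots,a_m\in Z$ with $a_m=a_0$, with $d(\varphi(a_j),c(t_j))<\delta/16$ for all $j$ and $d(a_j,a_{j+1})<\delta/2$ for $j<m$. Then $c$ is null-homotopic.

**Proof.** Let $\tilde c$ be the lift of $c$ with $\tilde c(0)=\tilde\varphi(a_0)$. We claim that $\tilde d(\tilde c(t_j),\tilde\varphi(a_j))<\delta/16$ for all $j$. For $j=0$ the distance is $0$. Assume the claim for $j$. Lift a geodesic from $c(t_j)$ to $c(t_{j+1})$, starting at $\tilde c(t_j)$; its length is less than $\delta/8$. The geodesic and $c|_{[t_j,t_{j+1}]}$ form a loop in $B(c(t_j),8\delta)$, which is null-homotopic, so the lifted geodesic ends at $\tilde c(t_{j+1})$. Hence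
$$\tilde d(\tilde c(t_{j+1}),\tilde\varphi(a_{j+1}))<\tfrac\delta8+\tfrac\delta{16}+2\delta<3\delta .$$
By (P2) some point over $\varphi(a_{j+1})$ is at distance $<\delta/16$ from $\tilde c(t_{j+1})$. It is at distance less than $8\delta$ from $\tilde\varphi(a_{j+1})$, which lies over the same point, so by (P1) the two coincide. This proves the claim for $j+1$.

For $j=m$: $\tilde c(1)$ and $\tilde\varphi(a_m)=\tilde\varphi(a_0)=\tilde c(0)$ lie over the same point at distance $<\delta/16$, so they coincide by (P1). Thus $c$ lifts to a closed loop in the simply connected space $\tilde X$, and $c$ is null-homotopic. $\square$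

**Step 4: end of the proof of Proposition 1.** For $i$ large, $\psi_i$ is defined on all of $X_i$ and $\varepsilon_i<\delta/16$. Lemma 2 applies to $\varphi=\psi_i$, $Z=X_i$, $a_0=p_i$, since $d(\psi_i(a),\psi_i(a'))<\delta+\varepsilon_i<2\delta$ if $d(a,a')<\delta$. Given a loop $c$ at $p$, choose a partition as in Lemma 3 by uniform continuity, and, for $i$ large, $a_j$ with $d(\psi_i(a_j),c(t_j))\le\varepsilon_i<\delta/16$ and $a_0=a_m=p_i$. Then $d(\psi_i(a_j),\psi_i(a_{j+1}))<\delta/16+\delta/8+\delta/16=\delta/4$, so $d(a_j,a_{j+1})<\delta/4+\delta/16<\delta/2$. By Lemma 3, $c$ is null-homotopic. $\square$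

## 2. Capped cylinders, and what a cocompact group might repair

What changes when the spaces are unbounded? Let $X_n$ be $S^1\times[-n,n]$, with $S^1$ the unit circle, and with a flat unit disc glued to each boundary circle, with the length metric. It is a topological sphere, hence simply connected. Let $p_n=(1,0)$. The height, extended by $\pm n$ over the discs, is 1-Lipschitz. Two points of the closed $r$-ball at $p_n$ are at distance at most $2r$, and paths between them of length $<2r+1$ stay within distance less than $3r+1$ of $p_n$. So for $n\ge3r+1$ they do not meet the discs, and the closed $r$-balls in $X_n$ and in $S^1\times\mathbb R$ agree. Hence $(X_n,p_n)\to S^1\times\mathbb R$, which has fundamental group $\mathbb Z$.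

The exact point of failure is the first sentence of Step 4. The map $\psi_n$ is defined only on a ball, and Lemma 2 needs a map on a *simply connected* space. Over the ball the pulled-back cover is nontrivial, and over the caps, where the loop contracts, there is no map to $X$ at all.

One may hope to exclude this by asking that every point of $X_i$ lie near an isometric copy of the base point. Recall that $\mathrm{Iso}(X)$ carries the compact-open topology, which is Hausdorff, that $G\le\mathrm{Iso}(X)$ is *discrete* if it is discrete in this topology, and that $\operatorname{diam}(X/G)$ is computed from the distance $\inf_{g}d(x,gx')$ between orbits. The following question is taken from Sergio Zamora, "Limits of almost homogeneous spaces and their fundamental groups", arXiv:2007.01985 (2020).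

**Problem.** Let $X_i$ be simply connected proper geodesic spaces with discrete groups $G_i\le\mathrm{Iso}(X_i)$ such that $\operatorname{diam}(X_i/G_i)\le C$, with the same $C>0$ for all $i$. If $X_i$ converges in the pointed Gromov–Hausdorff sense to a semi-locally simply connected space $X$, then $X$ is simply connected. Prove or disprove.

The statement is false.

**Theorem A.** There are a constant $C$, simply connected proper geodesic spaces $X_n$, discrete groups $G_n\le \mathrm{Iso}(X_n)$ with $\operatorname{diam}(X_n/G_n)\le C$, and a locally contractible proper geodesic space $X$ with $\pi_1(X)\cong \mathbb Z/2$, such that $(X_n,x_n)\to (X,x)$ in the pointed Gromov–Hausdorff sense. All these spaces are locally finite CW complexes. For every $r$ the closed $r$-balls around $x_n$ and $x$ are isometric, by a base-point-preserving isometry, for all large $n$. Multiplying all metrics by one constant gives any prescribed $C>0$.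

The hope was not empty, however. The proof of Proposition 1 extends to the following statement, which also shows what a counterexample must look like.

**Theorem B.** Let $X_i,G_i,C$ be as in the Problem and $(X_i,p_i)\to(X,p)$, with $X$ proper and semi-locally simply connected. If for some $\varepsilon>0$
$$\liminf_i\ \#\{g\in G_i: d(gp_i,p_i)\le 2C+\varepsilon\}<\infty ,$$
then $X$ is simply connected. So in every counterexample with proper limit these numbers tend to $\infty$ for every $\varepsilon>0$.

The numbers may also tend to infinity harmlessly: take $X_i=\mathbb R$, $G_i=\frac1i\mathbb Z$ and $C=1$, where at least $4i+1$ elements move $0$ by at most $2C$, and the limit is $\mathbb R$.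

## 3. Boundedly many short isometries: proof of Theorem B

The aim is to extend $\psi_i$ from a ball to an almost isometric map $\varphi_i:X_i\to X$ at small scales, by moving each point near $p_i$, applying $\psi_i$, and moving back. Moving back takes place in $X$, so one group has to act on all the $X_i$ and on $X$. The last sentence of the theorem is the contrapositive of the first part. Pass to a subsequence along which the numbers in the hypothesis are bounded, and assume $\varepsilon\le1$. By Step 1 of Section 1, $X$ is geodesic.

**Step 1: one group acts on all $X_i$.** We use Macbeath's theorem (Bridson–Haefliger, *Metric Spaces of Non-positive Curvature*, Thm. I.8.10): *if $G$ acts by homeomorphisms on a simply connected, path connected space $Z$, and $U\subset Z$ is open and path connected with $GU=Z$, then with $T=\{g:gU\cap U\ne\emptyset\}$ the group $G$ is presented by generators $T$ and relations $s_1s_2=s_3$ for all $s_1,s_2,s_3\in T$ with $U\cap s_1U\cap s_3U\ne\emptyset$ and $s_1s_2=s_3$ in $G$.*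

Let $U_i=B(p_i,C+\varepsilon/2)$. It is open and path connected, and $G_iU_i=X_i$ because $\operatorname{diam}(X_i/G_i)\le C$. Here
$$T_i=\{g:gU_i\cap U_i\neq\emptyset\}\subset\{g:d(gp_i,p_i)\le2C+\varepsilon\},$$
so $|T_i|$ is bounded. On a set of bounded size only finitely many systems of relations of the form $s_1s_2=s_3$ are possible. After passing to a subsequence there are a fixed finite set $T$ and bijections $T\to T_i$ under which all the presentations coincide. So one group $\Gamma=\langle T\mid\mathcal R\rangle$ acts on all $X_i$ through isomorphisms $\Gamma\to G_i$, and we regard $T\subset\Gamma$; it is closed under inverses because each $T_i$ is. Let $|\gamma|_T$ be the word length. Then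
$$d(\gamma p_i,p_i)\le(2C+\varepsilon)|\gamma|_T .$$

Conversely, displacement controls word length. Let $d(\gamma p_i,p_i)\le r$. Subdivide a geodesic from $p_i$ to $\gamma p_i$ by points $y_0,\dots,y_m$ with steps $\le\varepsilon/4$ and $1\le m\le4r/\varepsilon+1$. Choose $\gamma_0=1$, $\gamma_m=\gamma$, and $\gamma_j$ with $d(y_j,\gamma_jp_i)<C+\varepsilon/4$ in between. Then $d(y_{j+1},\gamma_jp_i)<C+\varepsilon/2$, so $y_{j+1}\in\gamma_jU_i\cap\gamma_{j+1}U_i$ and $\gamma_j^{-1}\gamma_{j+1}\in T$. Hence $\gamma$ lies in the finite set
$$F_r=\{\gamma\in\Gamma:|\gamma|_T\le4r/\varepsilon+1\},$$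
which does not depend on $i$.

**Step 2: $\Gamma$ acts on the limit.** For each $x$ in a countable dense subset of $X$ choose $x_i\in X_i$ with $\psi_i(x_i)\to x$. For $\gamma\in\Gamma$ the points $\gamma x_i$ stay at bounded distance from $p_i$, since $d(\gamma p_i,p_i)$ is bounded. So the $\psi_i(\gamma x_i)$ stay in a compact set. As $\Gamma$ is countable, a diagonal argument gives a subsequence along which all these sequences converge; let $\gamma x$ be the limit. Since $d(\gamma x_i,\gamma x_i')=d(x_i,x_i')$ and the distortion of $\psi_i$ tends to $0$, the map $x\mapsto\gamma x$ preserves distances and extends to a distance-preserving map $\gamma:X\to X$.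

This map does not depend on the chosen sequences: *if $x\in X$ and $\psi_i(x_i)\to x$, then $\psi_i(\gamma x_i)\to\gamma x$.* Given $\eta>0$, take a point $x'$ of the dense set with $d(x,x')<\eta$ and its sequence $x_i'$. Then $d(\psi_i(\gamma x_i),\psi_i(\gamma x'_i))$ and $d(x_i,x_i')$ have the same limit $d(x,x')<\eta$, so $\limsup d(\psi_i(\gamma x_i),\gamma x)\le\eta+d(\gamma x',\gamma x)<2\eta$. Applying this to $\gamma'$ and then to $\gamma$, we get $(\gamma\gamma')x=\gamma(\gamma'x)$; clearly $1x=x$. So $\Gamma$ acts on $X$ by isometries.

We need two further facts. First, for each $\gamma$ and $r$,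
$$\sup_{x\in\bar B(p_i,r)}d(\psi_i(\gamma x),\gamma\psi_i(x))\to0. \tag{2}$$
Otherwise there are $x_i\in\bar B(p_i,r)$ with these distances bounded below along a subsequence, and, after passing to a further one, with $\psi_i(x_i)\to x$. Then both $\psi_i(\gamma x_i)$ and $\gamma\psi_i(x_i)$ tend to $\gamma x$, a contradiction. Second, every $x\in X$ is within $C$ of $\Gamma p$. Let $\psi_i(x_i)\to x$ and pick $\gamma_i$ with $d(x_i,\gamma_ip_i)\le C+1/i$. The displacements $d(\gamma_ip_i,p_i)$ are bounded, so by Step 1 the $\gamma_i$ lie in a finite set and some value $\gamma$ occurs infinitely often. Since $\psi_i(\gamma p_i)\to\gamma p$, we get $d(x,\gamma p)\le C$.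

**Step 3: a uniform scale.** As in Section 1, every point of $X$ is the center of a ball whose loops are null-homotopic in $X$. A Lebesgue number argument on the compact set $\bar B(p,C)$ gives $\delta\in(0,1/8)$ such that (1) holds for $x\in\bar B(p,C)$. By Step 2 every point of $X$ is moved into $\bar B(p,C)$ by an element of $\Gamma$, which acts by isometries, so (1) holds for all $x\in X$. Thus Lemmas 2 and 3 are available.

**Step 4: maps defined on all of $X_i$.** Let $i$ be large. For $x\in X_i$ choose $\gamma_x\in\Gamma$ with $d(x,\gamma_xp_i)\le C+1$, and $\gamma_{p_i}=1$. Put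
$$\varphi_i(x)=\gamma_x\,\psi_i(\gamma_x^{-1}x),\qquad\text{so that }\varphi_i(p_i)=p.$$
Suppose $d(x,x')\le1$. Put $\gamma=\gamma_x^{-1}\gamma_{x'}$, $u=\gamma_x^{-1}x$, $u'=\gamma_{x'}^{-1}x'$. Then $d(\gamma p_i,p_i)=d(\gamma_{x'}p_i,\gamma_xp_i)\le2C+3$, so $\gamma\in F_{2C+3}$, and $u,u'\in\bar B(p_i,C+1)$. We have $d(\varphi_i(x),\varphi_i(x'))=d(\psi_i(u),\gamma\psi_i(u'))$. By (2) this differs from $d(\psi_i(u),\psi_i(\gamma u'))$ by an error that tends to $0$ uniformly, because $\gamma$ runs through a finite set and $u'$ through a ball of fixed radius. Since $d(u,\gamma u')\leq 1$, the point $\gamma u'$ also stays in a ball of fixed radius, so $d(\psi_i(u),\psi_i(\gamma u'))$ differs by at most $\varepsilon_i$ from $d(u,\gamma u')=d(\gamma_x^{-1}x,\gamma_x^{-1}x')=d(x,x')$. Altogether there are $\eta_i\to0$ with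
$$|d(\varphi_i(x),\varphi_i(x'))-d(x,x')|\le\eta_i\qquad\text{whenever }d(x,x')\le1.$$
Moreover $d(\varphi_i,\psi_i)\to0$ uniformly on each $B(p_i,r)$: there $\gamma_x\in F_{r+C+1}$, and with $u=\gamma_x^{-1}x\in\bar B(p_i,C+1)$ we have $d(\varphi_i(x),\psi_i(x))=d(\gamma_x\psi_i(u),\psi_i(\gamma_xu))$, so (2) applies.

**Step 5: loops.** Let $\eta_i<\delta$. If $d(x,x')<\delta$, then $d(\varphi_i(x),\varphi_i(x'))<2\delta$, so Lemma 2 applies to $\varphi_i:X_i\to X$ and $a_0=p_i$. Let $c$ be a loop at $p$, with a partition as in Lemma 3. For $i$ large choose $x_j\in X_i$ with $x_0=x_m=p_i$ and $d(\varphi_i(x_j),c(t_j))<\delta/16$; this is possible because $\psi_i$ has $\varepsilon_i$-dense image and $\varphi_i$ is uniformly close to $\psi_i$ on bounded balls. Then $d(\varphi_i(x_j),\varphi_i(x_{j+1}))<\delta/4$, and by the same closeness and the small distortion of $\psi_i$, $d(x_j,x_{j+1})<\delta/2$ for $i$ large. Lemma 3 shows that $c$ is null-homotopic. So $X$ is simply connected. $\blacksquare$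

Where does this break without the bound? If $|T_i|\to\infty$, Step 1 gives no common group $\Gamma$, and $F_{2C+3}$ is no longer a fixed finite set. One can still approximate single elements of $G_i$ of bounded displacement by isometries of $X$, but $\gamma_x$ for a far point $x$ is a long product, and nothing makes the approximations multiply correctly. A counterexample must use this freedom: its groups need more and more elements that hardly move the base point.

## 4. Projective spaces glued over a 2-complex with signs

We keep one complex $Y$ with one cocompact group $H$, and glue copies of projective spaces over $Y$ with signs. A sign pattern $w$ that is trivial near the base point cannot be seen there, but it can destroy a double cover globally. The extra short isometries will be sign changes.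

Let $L$ be a finite connected simplicial complex of dimension at most $2$, let $H=\pi_1(L)$, and let $Y$ be the universal cover of the barycentric subdivision of $L$. Then $Y$ is a simply connected, locally finite simplicial complex of dimension at most 2. The group $H$ acts on it by deck transformations, simplicially, freely also on vertices, with finitely many orbits of simplices. Each vertex has a *type* in $\{0,1,2\}$, the dimension of the simplex of which it is the barycenter; $H$ preserves types, and the vertices of a simplex have distinct types. We always write a simplex as $(u_0,\dots,u_k)$ in increasing order of type.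

All chains and cochains have coefficients in $\mathbb F_2$, and $(h^*c)(\sigma)=c(h\sigma)$, so $(hh')^*=h'^*h^*$. Every 2-cochain is a cocycle. Fix a vertex $y$, let $\mathrm{dist}$ be the distance in the 1-skeleton, and let $Y_n$ be the finite subcomplex of the simplices all of whose vertices $v$ satisfy $\mathrm{dist}(y,v)\le n$.

**Definition (the spaces $X_w$).** Let $w$ be a 2-cochain on $Y$. For a simplex $\sigma$ let $\tilde J_\sigma$ be the unit sphere of $\bigoplus_{v\in\sigma}\mathbb R^3$, with points $\xi=(\xi_v)_{v\in\sigma}$, and $J_\sigma=\tilde J_\sigma/\pm1$, with the metric $d_\sigma([\xi],[\xi'])=\arccos|\langle\xi,\xi'\rangle|$, which is geodesic of diameter $\pi/2$. For proper faces $\tau<\sigma$ define $\tilde\iota_{\tau\sigma}:\tilde J_\tau\to\tilde J_\sigma$ as the coordinate inclusion, except that for $\sigma=(u_0,u_1,u_2)$ and $\tau=(u_0,u_2)$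
$$\tilde\iota_{\tau\sigma}(\xi_0,\xi_2)=(\xi_0,\,0,\,(-1)^{w(\sigma)}\xi_2).$$
Let $\iota_{\tau\sigma}:J_\tau\to J_\sigma$ be the induced isometric embeddings. $X_w$ is the union of the $J_\sigma$ glued along the $\iota_{\tau\sigma}$.

So $J_\sigma$ is $\mathbb{RP}^2,\mathbb{RP}^5,\mathbb{RP}^8$ for vertices, edges and triangles. The factor $\mathbb R^3$ makes every piece a projective space of dimension at least 2, with universal cover the sphere $\tilde J_\sigma$. The gluing is consistent: $\iota_{e\sigma}\iota_{ve}=\iota_{v\sigma}$ for $v<e<\sigma$, because on a single-vertex piece an overall sign disappears in the quotient by $\pm1$. On the spheres it need not disappear, and this discrepancy is the whole point. *Example:* if $Y$ is a single triangle $\sigma$, then $X_w=J_\sigma=\mathbb{RP}^8$ for either value of $w(\sigma)$.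

**Structure of $X_w$.** Let $J_\tau^\circ\subset J_\tau$ be the set of points with all $\xi_v\ne0$. Each point of $J_\sigma$ lies in $\iota_{\tau\sigma}(J_\tau^\circ)$ for exactly one face $\tau\le\sigma$ (with $\iota_{\sigma\sigma}$ the identity), namely $\tau=\{v:\xi_v\ne0\}$. Sending it to the corresponding point of $J^\circ_\tau$ is compatible with the gluings, by functoriality of the $\iota$, and points with the same image are glued. So as a set $X_w$ is the disjoint union of the $J_\tau^\circ$; we call $\tau$ the *carrier* of the points of $J_\tau^\circ$. Hence $J_\sigma\to X_w$ is injective and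
$$J_\sigma\cap J_\tau=J_{\sigma\cap\tau}\quad(\text{empty if }\sigma\cap\tau=\emptyset).$$
The open coordinate orthants of the coordinate subspheres give $\tilde J_\sigma$ the cell structure of the boundary of a cross-polytope. The antipodal map permutes its cells freely, and the $\tilde\iota_{\tau\sigma}$ map cells homeomorphically onto cells. So $X_w$ is a locally finite CW complex with the $J_\sigma$ as finite subcomplexes, hence locally contractible. It is connected, since $Y$ and all $J_\sigma$ are. Let $\pi:X_w\to Y$ be given by the barycentric coordinates $|\xi_v|^2$. For a subcomplex $Z\subset Y$, $\pi^{-1}(Z)=\bigcup_{\sigma\subset Z}J_\sigma$.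

**Metric.** Let $d(x,x')$ be the infimum of $\sum_jd_{\sigma_j}(x_{j-1},x_j)$ over chains $x=x_0,\dots,x_m=x'$ with $x_{j-1},x_j\in J_{\sigma_j}$. It is finite because $Y$ is connected. By construction, a function on $X_w$ that is $\ell$-Lipschitz on each $(J_\sigma,d_\sigma)$ is $\ell$-Lipschitz for $d$. Let $D(x)=\sum_v|\xi_v|^2\,\mathrm{dist}(y,v)$.

**Lemma 4.** $d$ is a metric inducing the CW topology, and $(X_w,d)$ is a proper geodesic space. The function $D$ is 1-Lipschitz, and
$$\text{if } x\in J_\sigma \text{ and } D(x)\le n-1, \text{ then } \sigma\subset Y_n. \tag{3}$$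

**Proof, step 1: $d$ separates points.** We exhibit enough Lipschitz functions. For each vertex $v$ take the entries of $\xi_v\otimes\xi_v$, extended by $0$ to $J_\tau$ with $v\notin\tau$. For each edge $e=(u,v)$ take the entries of $\pm\xi_u\otimes\xi_v$, with the sign $(-1)^{w(\sigma)}$ on $J_\sigma$ if $e$ is the $(u_0,u_2)$-edge of the triangle $\sigma$ and $+$ otherwise, extended by $0$ to $J_\tau$ with $e\not\subset\tau$. They are unchanged under $\xi\mapsto-\xi$. They are compatible with the gluings: the first kind ignores signs. For the second kind, on the image $(\xi_0,0,(-1)^{w(\sigma)}\xi_2)$ of $J_{(u_0,u_2)}$ the function for $(u_0,u_2)$ is $(-1)^{w(\sigma)}\xi_0\otimes(-1)^{w(\sigma)}\xi_2=\xi_0\otimes\xi_2$, and on a face that does not contain $e$ one of the two factors vanishes. The functions are 2-Lipschitz on $J_\sigma$: entries of $\xi\xi^T$ change by at most $2|\xi-\xi'|$, and $|\xi-\xi'|\le d_\sigma([\xi],[\xi'])$ for a suitable choice of signs. So they are 2-Lipschitz for $d$. They separate points: the $\xi_v\otimes\xi_v$ determine the carrier $\sigma$, and then all functions together determine $\xi\xi^T$ on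 $J_\sigma$, hence $\pm\xi$. So $d(x,x')=0$ implies $x=x'$.

**Step 2: $D$ is 1-Lipschitz.** The vertices of $\sigma$ are pairwise adjacent, so their distances from $y$ take at most two values $m,m+1$. If only one value occurs, $D$ is constant on $J_\sigma$. Otherwise let $\theta$ be the $d_\sigma$-distance to the projective subspace where $\xi_v=0$ for all $v$ with $\mathrm{dist}(y,v)=m+1$. Then $\cos\theta$ is the norm of the part of $\xi$ over the vertices at distance $m$, so $D=m+\sin^2\theta$. Both $\theta$ and $\sin^2$ are 1-Lipschitz.

**Step 3: (3).** $D(x)$ is a weighted average of the distances of the vertices of $\sigma$, so some vertex has distance $\le n-1$ and all have distance $\le n$.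

**Step 4: topology and properness.** Each $J_\sigma\to(X_w,d)$ is 1-Lipschitz, so the identity from the CW topology to $d$ is continuous. On a closed $d$-ball $D$ is bounded, so by (3) the ball lies in a CW-compact set $K=\pi^{-1}(Y_n)$. On $K$ the two topologies agree (a continuous bijection from a compact to a Hausdorff space). A closed $d$-ball is $d$-closed in $K$, hence compact. If $O$ is CW-open and $x\in O$, then on $\bar B(x,1)$ the topologies agree, so $O\cap\bar B(x,1)$ contains a $d$-ball around $x$. Thus $O$ is $d$-open, and the topologies agree on $X_w$.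

**Step 5: geodesics.** A chain is realized by a concatenation of $d_\sigma$-geodesics whose $d$-length is at most the length of the chain. So $d$ is a length metric, and a proper length metric is geodesic by the Hopf–Rinow theorem. $\square$

**Lemma 5.** Let $h\in H$, let $c$ be a 1-cochain and $w,w'$ 2-cochains with
$$h^*w'+w=\delta c. \tag{4}$$
For a triangle put $c_{ij}=c(u_i,u_j)$. The maps $J_\sigma\to J_{h\sigma}$ given on vertices, edges and triangles by
$$\xi\mapsto\xi,\qquad(\xi_u,\xi_v)\mapsto(\xi_u,(-1)^{c(u,v)}\xi_v),\qquad(\xi_0,\xi_1,\xi_2)\mapsto(\xi_0,(-1)^{c_{01}}\xi_1,(-1)^{c_{01}+c_{12}}\xi_2)$$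
fit together to an isometry $\Phi_{h,c}:X_w\to X_{w'}$ covering $h$. Moreover $\Phi_{h,c}\Phi_{h',c'}=\Phi_{hh',\,c'+h'^*c}$ whenever the composition is defined, and $\Phi_{h,c}^{-1}=\Phi_{h^{-1},(h^{-1})^*c}$.

**Proof.** We check compatibility with the gluings. On vertices signs do not matter. On the face $(u_0,u_1)$ both ways give $(\xi_0,(-1)^{c_{01}}\xi_1,0)$. On $(u_1,u_2)$ the triangle map gives $(-1)^{c_{01}}(0,\xi_1,(-1)^{c_{12}}\xi_2)$, which is the edge map up to the overall sign $(-1)^{c_{01}}$. On $(u_0,u_2)$, gluing first by $w$ gives $(\xi_0,0,(-1)^{w(\sigma)+c_{01}+c_{12}}\xi_2)$, while the edge map followed by the gluing of $X_{w'}$ gives $(\xi_0,0,(-1)^{w'(h\sigma)+c_{02}}\xi_2)$. They agree if $w(\sigma)+c_{01}+c_{12}=w'(h\sigma)+c_{02}$, and this is (4). So $\Phi_{h,c}$ is a well-defined bijection that maps pieces isometrically onto pieces, hence an isometry for the chain metrics. The composition formula follows by adding signs: on an edge $e$ the total sign is $c'(e)+c(h'e)$, and on triangles likewise. Taking $h'=h^{-1}$ and $c'=(h^{-1})^*c$ gives the inverse. $\square$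

In particular (take $h=1$) cohomologous cochains give isometric spaces, and $\Phi_{1,c}$ is the identity on every vertex piece $J_v$.

## 5. The double cover and its obstruction in $H^2(Y;\mathbb F_2)$

**Lemma 6.** $|\pi_1(X_w)|\le2$. If $\pi_1(X_w)\ne1$, then $[w]=0$ in $H^2(Y;\mathbb F_2)$. Moreover $\pi_1(X_0)\cong\mathbb Z/2$. Consequently $X_w$ is simply connected whenever $[w]\ne0$.

**Proof, step 1: the universal cover organizes itself over $Y$.** Let $p:E\to X_w$ be the universal cover. A component $B$ of $p^{-1}(J_\sigma)$ is a connected cover of $J_\sigma=\mathbb{RP}^k$ with $k\ge2$, so it is $J_\sigma$ or $\tilde J_\sigma$. For $\tau<\sigma$ the set $B\cap p^{-1}(J_\tau)$ is then $J_\tau$ or a great sphere $\tilde J_\tau$ of dimension at least 2, in either case connected. It is open and closed in $p^{-1}(J_\tau)$, so it is a single component. Conversely each component of $p^{-1}(J_\tau)$ lies in a unique component of $p^{-1}(J_\sigma)$. Let $\hat Y$ be the complex with one simplex for each pair $(\sigma,B)$, $B$ a component of $p^{-1}(J_\sigma)$, with faces $(\tau,B\cap p^{-1}(J_\tau))$. A vertex $(v,B_v)$ and a simplex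 $\sigma\ni v$ determine a unique $(\sigma,B)$ with $B\supset B_v$. So $\hat Y\to Y$ is bijective on stars of vertices, that is, a covering.

**Step 2: $\hat Y$ is connected.** Suppose $\hat Y=\hat Y_1\sqcup\hat Y_2$ with nonempty subcomplexes, and let $E_k$ be the union of the $B$ with $(\sigma,B)\in\hat Y_k$. If a point lies in $B$ over $\sigma$ and in $B'$ over $\sigma'$, then it lies over $J_\sigma\cap J_{\sigma'}=J_{\sigma\cap\sigma'}$, in a component that is a common face of $(\sigma,B)$ and $(\sigma',B')$. So $E_1\cap E_2=\emptyset$. Each $p^{-1}(J_\sigma)$ is closed and locally connected, so any union of its components is closed in $E$. By (3), a ball of radius 1 in $X_w$ meets only finitely many $J_\sigma$, so the family $\{p^{-1}(J_\sigma)\}$ is locally finite. Hence $E_1$ and $E_2$ are closed. They are nonempty, disjoint and cover the connected space $E$, a contradiction.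

**Step 3: at most two sheets.** As $Y$ is simply connected, the connected cover $\hat Y\to Y$ is an isomorphism. So every $p^{-1}(J_\sigma)$ is connected, hence $J_\sigma$ or $\tilde J_\sigma$, and $p$ has degree 1 or 2. This is the first claim.

**Step 4: two sheets force $[w]=0$.** Suppose the degree is 2. Choose covering isomorphisms $\psi_\sigma:p^{-1}(J_\sigma)\to\tilde J_\sigma$ over $J_\sigma$. For $\tau<\sigma$, on the connected set $p^{-1}(J_\tau)$ both $\psi_\sigma$ and $\tilde\iota_{\tau\sigma}\psi_\tau$ lift the same map to $J_\sigma$. So
$$\psi_\sigma=(-1)^{\varepsilon(\tau,\sigma)}\,\tilde\iota_{\tau\sigma}\psi_\tau\quad\text{on }p^{-1}(J_\tau)$$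
for some $\varepsilon(\tau,\sigma)\in\mathbb F_2$. For $v<e<\sigma=(u_0,u_1,u_2)$ we have $\tilde\iota_{e\sigma}\tilde\iota_{ve}=\tilde\iota_{v\sigma}$, except for an extra sign $(-1)^{w(\sigma)}$ when $e=(u_0,u_2)$ and $v=u_2$. Expressing $\psi_\sigma$ on $p^{-1}(J_v)$ through $\psi_v$ directly and through $\psi_e$, we get
$$\varepsilon(v,e)+\varepsilon(e,\sigma)=\varepsilon(v,\sigma)\quad\big(+\,w(\sigma)\text{ in the exceptional case}\big).$$
Put $c(u,v)=\varepsilon(u,(u,v))+\varepsilon(v,(u,v))$ and add the six equations, one for each flag $v<e<\sigma$. Each $\varepsilon(e,\sigma)$ and each $\varepsilon(v,\sigma)$ occurs twice, so $\delta c(\sigma)=w(\sigma)$. Thus $[w]=0$.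

**Step 5: $w=0$.** Now the $\tilde\iota_{\tau\sigma}$ are functorial, so the spheres $\tilde J_\sigma$ glue along them to a connected CW complex with a free cellular involution $-1$ and quotient $X_0$. So $X_0$ has a connected double cover, and $|\pi_1(X_0)|=2$. $\square$

*Example.* Let $L$ be the boundary of a tetrahedron, so $H=1$ and $Y$ is a triangulated 2-sphere. Let $w$ be $1$ on one triangle and $0$ elsewhere. Its value on the cycle of all triangles is $1$, so $[w]\ne0$ and $X_w$ is simply connected, while $\pi_1(X_0)=\mathbb Z/2$. One sign on one triangle kills the fundamental group.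

## 6. Which sign patterns admit a discrete cocompact group

We now want $w_n$ with $[w_n]\ne0$ but $[w_n]|_{Y_n}=0$, so that $X_{w_n}\to X_0$, together with discrete groups on $X_{w_n}$ that have quotients of uniformly bounded diameter.

*First attempt: $H$-invariant $w_n$.* Then $H$ acts on $X_{w_n}$ by the $\Phi_{h,0}$. But $Y$ has finitely many $H$-orbits of triangles, so there are only finitely many such $w$, and one $w$ would occur for infinitely many $n$. Every 2-cycle of $Y$ lies in some $Y_n$, so $[w]$ would vanish on all cycles, and $[w]=0$ because $H^2(Y;\mathbb F_2)=\operatorname{Hom}(H_2(Y;\mathbb F_2),\mathbb F_2)$. This attempt fails.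

*Second attempt: only the class $[w_n]$ is $H$-invariant.* Then for each $h$ there is $c$ with $h^*w_n+w_n=\delta c$, and all these $\Phi_{h,c}$ form a group that covers $H$. It contains $\Phi_{1,c}$ for every 1-cocycle $c$, for example $c=\delta 1_v$ with $1_v$ the indicator of a vertex $v$. When $Y$ is infinite and $v$ runs to infinity, $\Phi_{1,\delta1_v}$ is the identity on larger and larger balls around $J_y$, but never the identity. So this group is not discrete.

The compromise is to draw the cochains $c$ from a finite reservoir that does not break the group structure: those invariant under a finite-index normal subgroup.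

**Definition ($\mathcal W$).** $\mathcal W\subset H^2(Y;\mathbb F_2)$ is the set of classes represented by a cocycle $w$ for which there is a finite-index normal subgroup $H'\lhd H$ such that $w$ is $H'$-invariant and for each $h\in H$ there is an $H'$-invariant 1-cochain $c$ with $h^*w+w=\delta c$.

$\mathcal W$ is a subgroup: for sums, intersect the subgroups $H'$ and add the cochains $c$.

**Lemma 7.** For such $w$ there is a discrete $G\le\mathrm{Iso}(X_w)$ with $\operatorname{diam}(X_w/G)\le N\pi/2$, where $N$ is the number of $H$-orbits of simplices of $Y$.

**Proof, step 1: the group.** Let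
$$G=\{\Phi_{h,c}:h\in H,\ c\ H'\text{-invariant},\ h^*w+w=\delta c\}.$$
If $c$ is $H'$-invariant, so is $h^*c$: for $k\in H'$, $c(hke)=c(hkh^{-1}\cdot he)=c(he)$. So by the composition and inverse formulas of Lemma 5, $G$ is a group. It surjects onto $H$ by the choice of $w$. The elements over a given $h$ correspond to a coset of the group of $H'$-invariant 1-cocycles, which is finite since there are finitely many $H'$-orbits of edges.

**Step 2: discreteness.** Let $x_0\in J_y$, so $D(x_0)=0$. Since $\Phi_{h,c}x_0\in J_{hy}$ and $D$ is 1-Lipschitz,
$$\mathrm{dist}(y,hy)=D(\Phi_{h,c}x_0)\le d(\Phi_{h,c}x_0,x_0). \tag{5}$$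
If the right side is $<1$, then $hy=y$, $h=1$, and finitely many $c$ remain. So the identity has a neighborhood in $\mathrm{Iso}(X_w)$ that contains only finitely many elements of $G$. As $\mathrm{Iso}(X_w)$ is Hausdorff, $G$ is discrete.

**Step 3: the quotient is a metric space.** By (5), the local finiteness of $Y$ and the freeness of $H$ on vertices, only finitely many $g\in G$ satisfy $d(gx_0,x_0)\le r$, for each $r$. Since $d(gx_0,x_0)\le d(gx,x)+2d(x,x_0)$, the same holds with any $x$ in place of $x_0$. So orbits meet balls in finite sets, distinct orbits have positive distance, and $X_w/G$ is a metric space.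

**Step 4: diameter.** $X_w/G$ is connected and covered by the images of $N$ of the sets $J_\sigma$, one for each $H$-orbit of simplices. These images are compact, hence closed, and have diameter at most $\pi/2$. The graph with these $N$ sets as vertices and an edge for each nonempty intersection is connected; otherwise $X_w/G$ would be a disjoint union of two nonempty closed sets. So any two points are joined by a chain of at most $N$ sets, consecutive ones intersecting, and have distance at most $N\pi/2$. $\square$

**Proposition 8.** If $\mathcal W$ is infinite, then Theorem A holds, with $C=N\pi/2$ before rescaling and $X=X_0$.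

**Proof, step 1: choice of $w_n$.** The group $H^2(Y_n;\mathbb F_2)$ is finite and $\mathcal W$ is infinite, so the restriction homomorphism $\mathcal W\to H^2(Y_n;\mathbb F_2)$ has nontrivial kernel. Choose $0\ne[w_n]\in\mathcal W$ with $[w_n]|_{Y_n}=0$, where $w_n$ is a representative as in the definition of $\mathcal W$, and put $X_n=X_{w_n}$. By Lemma 4 it is proper geodesic, by Lemma 6 simply connected, and by Lemma 7 it carries a discrete group $G_n$ with $\operatorname{diam}(X_n/G_n)\le N\pi/2$, independent of $n$.

**Step 2: making $w_n$ vanish near $y$.** Write $w_n|_{Y_n}=\delta c_n$, extend $c_n$ by $0$ to $Y$, and set $w_n'=w_n+\delta c_n$. Then $w_n'=0$ on $Y_n$. By (4) with $h=1$, $\Phi_{1,c_n}:X_{w_n}\to X_{w_n'}$ is an isometry, and it is the identity on $J_y$. Fix $x\in J_y$ as base point in all spaces; $D(x)=0$.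

**Step 3: the balls agree.** The subspaces $\pi^{-1}(Y_n)$ of $X_{w_n'}$ and of $X_0$ are built from identical pieces with identical gluings, so we identify them as sets. Given $r$, let $n\ge3r+2$. In either space, take two points in the closed $r$-ball at $x$ (one of them may be $x$). Their distance is at most $2r$, so it is the infimum over chains of length $<2r+1$. All points of such a chain are at distance $<3r+1$ from $x$, hence have $D<3r+1\le n-1$. By (3) all pieces $J_\sigma$ used lie over $Y_n$, so the same chain exists, with the same length, in the other space. Distances to $x$ and mutual distances in the $r$-ball of one space therefore do not increase in the other, and by symmetry the closed $r$-balls at $x$ in $X_{w_n'}$ and $X_0$ are the same set with the same metric. Hence $(X_n,x)\to(X_0,x)$.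

**Step 4: the limit.** $X_0$ is a proper geodesic space and a locally finite CW complex, hence locally contractible and semi-locally simply connected, and $\pi_1(X_0)\cong\mathbb Z/2$ by Lemma 6. Rescaling all metrics by one constant gives any $C>0$. $\square$

## 7. Small groups with finite $\mathcal W$, and Baumslag's group

It remains to find $L$ with $\mathcal W$ infinite. Classes in $\mathcal W$ are $H$-invariant, so they are $H$-invariant functionals on $H_2(Y;\mathbb F_2)$. Some cases by hand:

- $H$ finite: $Y$ is a finite complex, so $H^2(Y;\mathbb F_2)$ is finite.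
- $L$ a triangulated torus, $H=\mathbb Z^2$: $Y$ is a plane, so $H^2(Y;\mathbb F_2)=0$.
- $L$ a triangulated torus with the boundary of a tetrahedron attached at one vertex, $H=\mathbb Z^2$: $Y$ is a plane with a sphere attached at each point of a lattice orbit, so $H^2(Y;\mathbb F_2)$ is the infinite group of functions $\mathbb Z^2\to\mathbb F_2$. But invariant functions are constant, and $|\mathcal W|\le2$.

The last case shows the obstacle: if $H_2(Y;\mathbb F_2)$ is finitely generated as an $\mathbb F_2[H]$-module, an invariant functional is determined by its values on the generators, and $\mathcal W$ is finite. So we need a group with a finite presentation, to have a finite $L$, for which $H_2(Y;\mathbb F_2)$ is not finitely generated over the group ring. We take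
$$R=\mathbb F_2[t,t^{-1},(1+t)^{-1}],\qquad H=R\rtimes\mathbb Z^2,\quad\mathbb Z^2=\langle s,t\rangle,$$
where $t$ acts on $R$ by multiplication by $t$ and $s$ by multiplication by $1+t$. So $(f,g)(f',g')=(f+g\cdot f',gg')$. The subgroup $R$ is infinite-dimensional over $\mathbb F_2$; its commuting triples will give the 2-cycles we need.

**Lemma 9 (Baumslag).** $H$ is finitely presented. In fact $H\cong\Gamma$ for
$$\Gamma=\langle a,s,t\mid a^2,\ [s,t],\ [a,tat^{-1}],\ sas^{-1}=a\cdot tat^{-1}\rangle .$$

**Proof, step 1: the conjugates of $a$ by powers of $t$ commute.** Let $a_i=t^iat^{-i}$. Since $s$ and $t$ commute, $sa_is^{-1}=a_ia_{i+1}$. Suppose $a_i,a_j$ commute whenever $|i-j|\le n$, where $n\ge1$; for $n=1$ this is the relation $[a,tat^{-1}]$ and its conjugates by powers of $t$. Conjugating $[a_0,a_n]=1$ by $s$, we see that $a_0a_1$ commutes with $a_na_{n+1}$. It also commutes with $a_n$, hence with $a_{n+1}$. Since $a_1$ commutes with $a_{n+1}$, so does $a_0$. Conjugating by powers of $t$ gives the claim for $n+1$.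

**Step 2: the normal closure of $a$ is an $R$-module.** By Step 1, $A_0=\langle a_i\rangle$ is elementary abelian, and $sA_0s^{-1}\subset A_0$. Hence $A=\bigcup_{k\ge0}s^{-k}A_0s^k$ is an ascending union, so it is abelian of exponent 2. It is normalized by $s$, by $t$ and by $a\in A$, so it is the normal closure of $a$. Thus $\Gamma/A=\langle s,t\mid[s,t]\rangle\cong\mathbb Z^2$. On $A_0$ we have $sx_0s^{-1}=x_0\cdot tx_0t^{-1}$, since this holds for the generators $a_i$. For $x=s^{-k}x_0s^k$ with $x_0\in A_0$,
$$sxs^{-1}=s^{-k}(x_0\cdot tx_0t^{-1})s^k=x\cdot txt^{-1}.$$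
So conjugation by $s$ acts on $A$ as $1+t$. Hence $1+t$ acts invertibly and $A$ is an $R$-module. It is generated by $a$, because $A_0$ consists of the Laurent polynomial multiples of $a$ and $s^{-k}A_0s^k=(1+t)^{-k}A_0$. So $1\mapsto a$ defines a surjection $R\to A$.

**Step 3: comparison with $H$.** The assignment $a\mapsto(1,1)$, $s\mapsto(0,s)$, $t\mapsto(0,t)$ respects the relations: $1+1=0$ in $R$, $R$ is abelian, and $sas^{-1}$ and $a\cdot tat^{-1}$ both go to $1+t\in R$. The resulting homomorphism $\Gamma\to H$ restricts to an $R$-linear map $A\to R$, and the composite $R\to A\to R$ sends $1$ to $1$, so it is the identity. As $R\to A$ is surjective, $A\to R$ is an isomorphism. On the quotients $\mathbb Z^2$ the map is an isomorphism as well, so $\Gamma\to H$ is an isomorphism. $\square$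

From now on $L$ is a triangulated presentation complex of $\Gamma$, a finite 2-dimensional simplicial complex with $\pi_1(L)=H$, and $Y$ is built from it as in Section 4.

## 8. Infinitely many classes from finite quotients

**Proposition 10.** For this $Y$ the group $\mathcal W$ is infinite.

We recall the homogeneous bar complex. For a group $H$, $P_i$ is the $\mathbb F_2$-vector space with basis $H^{i+1}$, with diagonal action of $H$, boundary $\partial(x_0,\dots,x_i)=\sum_j(x_0,\dots,\hat x_j,\dots,x_i)$ and augmentation $(x_0)\mapsto1$. The $P_i$ are free over $\mathbb F_2[H]$, with basis the tuples with $x_0=1$, and the augmented complex is exact, with contraction $(x_0,\dots,x_i)\mapsto(1,x_0,\dots,x_i)$. A homogeneous 3-cocycle on a group $Q$ is a function $k:Q^4\to\mathbb F_2$ that is invariant, $k(gx_0,\dots,gx_3)=k(x_0,\dots,x_3)$, with $\delta k=0$. We extend functions on tuples linearly to chains; then $b(\partial u)=(\delta b)(u)$.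

**Step 1: a class in $\mathcal W$ from a 3-cocycle on a finite quotient.** Let $q:H\to Q$ be a finite quotient with kernel $H'$, and $k$ a homogeneous 3-cocycle on $Q$. Forgetting invariance, $k$ is a coboundary: with $b(x_0,x_1,x_2)=k(1,x_0,x_1,x_2)$, the equation $\delta k(1,x_0,\dots,x_3)=0$ says $\delta b=k$. Choose $f:Y^{(0)}\to Q$ with $f(hv)=q(h)f(v)$, which is possible since $H$ acts freely on vertices, and put
$$w(u_0,u_1,u_2)=b(f(u_0),f(u_1),f(u_2)).$$
Then $f$ and $w$ are $H'$-invariant. For $h\in H$ let $g=q(h)$ and $b_g(x)=b(gx)+b(x)$. Since $k$ is invariant, $\delta b_g=0$. From $\delta b_g(1,x_0,x_1,x_2)=0$ we get $b_g=\delta a_g$ with $a_g(x_0,x_1)=b_g(1,x_0,x_1)$. The 1-cochain $c(u,v)=a_g(f(u),f(v))$ is $H'$-invariant, and $\delta c(\sigma)=b(gf(u_0),gf(u_1),gf(u_2))+b(f(u_0),f(u_1),f(u_2))=w(h\sigma)+w(\sigma)$. So $[w]\in\mathcal W$.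

**Step 2: $[w]$ remembers certain values of $k$.** We have to tell such classes apart, and for this we compare the bar complex $P_*$ of $H$, the bar complex $P_*^Q$ of $Q$ and the simplicial chains $C_*$ of $Y$. Since $Y$ is simply connected, $C_2\to C_1\to C_0\to\mathbb F_2\to0$ is exact at $C_1$, $C_0$ and $\mathbb F_2$. As the $P_i$ are free, we construct inductively an $H$-equivariant augmented chain map
$$\theta:P_i\to C_i,\qquad i\le2.$$
In degree 0 send $(1)$ to $y$. For a basis element $e$ of degree 1, $\theta\partial e$ has augmentation $0$, and for one of degree 2 it is a cycle in $C_1$; in both cases it is a boundary, and we choose $\theta e$ with $\partial\theta e=\theta\partial e$. We fix $\theta$ once and for all, independently of $Q$ and $k$.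

The map $(u_0,\dots,u_i)\mapsto(f(u_0),\dots,f(u_i))$ is an augmented chain map $f:C_i\to P_i^Q$, $i\le2$, equivariant along $q$. So $f\theta$ and $q$ are two augmented chain maps $P_i\to P_i^Q$, $i\le2$, equivariant along $q$. There are equivariant maps $s_i:P_i\to P^Q_{i+1}$, $i\le2$, $s_{-1}=0$, with
$$f\theta-q=\partial s_i+s_{i-1}\partial .$$
They are built inductively on basis elements: $f\theta-q-s_{i-1}\partial$ takes values in cycles (for $i=0$, in the kernel of the augmentation), because for $i\ge1$ its boundary is $(f\theta-q)\partial-\partial s_{i-1}\partial=s_{i-2}\partial\partial=0$. These are boundaries, since $P_*^Q$ is acyclic.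

Let $z\in P_3$ become a cycle in the coinvariants, that is, $\partial z=\sum_j(h_j-1)p_j$ with $h_j\in H$, $p_j\in P_2$. Then $\theta\partial z\in C_2$ is a cycle of $Y$, as $\partial\theta\partial z=\theta\partial\partial z=0$, and
$$\langle w,\theta\partial z\rangle=b(f\theta\partial z)=b(q\partial z)+b(\partial s_2\partial z)=k(qz)+k(s_2\partial z).$$
Here we used $\partial\partial z=0$, $q\partial z=\partial qz$ and $b\circ\partial=\delta b=k$. Finally $k(s_2\partial z)=\sum_jk\big((q(h_j)-1)s_2p_j\big)=0$ by invariance of $k$. So
$$\langle w,\theta\partial z\rangle=k(qz), \tag{6}$$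
and $\theta\partial z$ does not depend on $Q$, $k$ or $f$. Thus $[w]$ determines $k(qz)$ for all such $z$.

**Step 3: explicit quotients and cocycles.** Let $\alpha\in\overline{\mathbb F}_2\setminus\mathbb F_4$, let $K=\mathbb F_2(\alpha)$, a finite field, and
$$\alpha_1=\alpha,\qquad\alpha_2=\frac1{1+\alpha},\qquad\alpha_3=\frac{1+\alpha}\alpha .$$
They lie in $K\setminus\{0,1\}$, as $\alpha\ne0,1$. They are distinct, since each of the coincidences $\alpha_1=\alpha_2$, $\alpha_1=\alpha_3$, $\alpha_2=\alpha_3$ is equivalent to $\alpha^2+\alpha+1=0$, which fails outside $\mathbb F_4$. They are chosen so that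
$$\alpha_1\alpha_2\alpha_3=1,\qquad(1+\alpha_1)(1+\alpha_2)(1+\alpha_3)=(1+\alpha)\cdot\frac\alpha{1+\alpha}\cdot\frac1\alpha=1 .$$
Let $\chi_i:\mathbb Z^2\to K^*$ be given by $\chi_i(t)=\alpha_i$, $\chi_i(s)=1+\alpha_i$. Then $\chi_1\chi_2\chi_3=1$. Elements of $R$ can be evaluated at $\alpha_i$, and $(g\cdot f)(\alpha_i)=\chi_i(g)f(\alpha_i)$ for $g\in\mathbb Z^2$. So
$$q:H\to K^3\rtimes(K^*)^3,\qquad(f,g)\mapsto\big((f(\alpha_i))_i,(\chi_i(g))_i\big)$$
is a homomorphism; let $Q$ be its finite image. Let $D_i:Q\to K$ be the $i$-th coordinate of the $K^3$-component, and $\chi_i:Q\to K^*$ that of the $(K^*)^3$-component. Then $D_i(xx')=D_i(x)+\chi_i(x)D_i(x')$, and $\chi_1\chi_2\chi_3=1$ on $Q$. For a linear map $\lambda:K\to\mathbb F_2$ put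
$$k(x_0,x_1,x_2,x_3)=\lambda\Big(\prod_{i=1}^3\big(D_i(x_i)-D_i(x_{i-1})\big)\Big).$$
*Invariance:* translation by $x\in Q$ multiplies the $i$-th factor by $\chi_i(x)$, hence the product by $\chi_1\chi_2\chi_3(x)=1$. *Cocycle condition:* with $e^i_j=D_i(x_j)-D_i(x_{j-1})$, omitting $x_0,x_1,\dots,x_4$ in turn gives $\lambda$ of
$$e^1_2e^2_3e^3_4,\quad(e^1_1+e^1_2)e^2_3e^3_4,\quad e^1_1(e^2_2+e^2_3)e^3_4,\quad e^1_1e^2_2(e^3_3+e^3_4),\quad e^1_1e^2_2e^3_3 .$$
After expanding, each of the four monomials $e^1_2e^2_3e^3_4$, $e^1_1e^2_3e^3_4$, $e^1_1e^2_2e^3_4$, $e^1_1e^2_2e^3_3$ occurs twice, so the sum is $0$ in characteristic 2.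

**Step 4: explicit 3-chains.** For $f_1,f_2,f_3\in R\subset H$ let
$$z=\sum_{\rho\in S_3}(1,\ f_{\rho1},\ f_{\rho1}+f_{\rho2},\ f_{\rho1}+f_{\rho2}+f_{\rho3}),$$
where the group law of $R$ is written additively and $1$ in the first slot is the identity of $H$. We check that $z$ becomes a cycle in the coinvariants. The faces omitting the second entry, $(1,f_{\rho1}+f_{\rho2},f_{\rho1}+f_{\rho2}+f_{\rho3})$, are unchanged when $\rho1$ and $\rho2$ are exchanged, so they cancel in pairs. The faces omitting the third entry cancel in pairs when $\rho2$ and $\rho3$ are exchanged. The faces omitting the first entry are $f_{\rho1}\cdot(1,f_{\rho2},f_{\rho2}+f_{\rho3})$, and the faces omitting the last entry are $(1,f_{\rho1},f_{\rho1}+f_{\rho2})$. As $\rho$ varies, $(\rho1,\rho2)$ and $(\rho2,\rho3)$ each run once over all ordered pairs of distinct indices. So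
$$\partial z=\sum_{\rho}(f_{\rho1}-1)\cdot(1,f_{\rho2},f_{\rho2}+f_{\rho3}),$$
where $f_{\rho1}$ in $(f_{\rho1}-1)$ is the group element and $1$ the identity of $H$. This is of the required form.

Since $D_i(q(f))=f(\alpha_i)$ is additive in $f\in R$, the $i$-th factor in $k(qz)$ is $f_{\rho(i)}(\alpha_i)$, and
$$k(qz)=\lambda\Big(\sum_\rho\prod_if_{\rho(i)}(\alpha_i)\Big).$$
Take $(f_1,f_2,f_3)=(1,t^a,t)$, $a\in\mathbb Z$, and call the chain $z_a$. If $t^a$ is evaluated at $\alpha_i$, then $1$ and $t$ are evaluated at the other two points in both orders, so
$$k(qz_a)=\lambda(P_\alpha(a)),\qquad P_\alpha(a)=\sum_i(\alpha_j+\alpha_l)\,\alpha_i^a\qquad(\{i,j,l\}=\{1,2,3\}). \tag{7}$$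

**Step 5: counting.** Suppose $\mathcal W$ is finite. By (6) applied to the chains $z_a$, which do not depend on $\alpha$ or $\lambda$, the function $a\mapsto\lambda(P_\alpha(a))$ is determined by an element of $\mathcal W$. So only finitely many such functions occur as $\alpha$ and $\lambda$ vary. Each is periodic in $a$, as the $\alpha_i$ have finite order. Let $N_0\ge1$ be a common period. Then $\lambda(P_\alpha(a+N_0)-P_\alpha(a))=0$ for all $\alpha$, all linear $\lambda:K\to\mathbb F_2$ and all $a$, hence
$$\sum_i(\alpha_i^{N_0}-1)(\alpha_j+\alpha_l)\,\alpha_i^a=0\qquad\text{for all }a .$$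
Take $a=0,1,2$. The Vandermonde determinant of the distinct $\alpha_i$ is nonzero, so $(\alpha_i^{N_0}-1)(\alpha_j+\alpha_l)=0$ for each $i$. In characteristic 2, $\alpha_j\ne\alpha_l$ means $\alpha_j+\alpha_l\ne0$. So $\alpha_i^{N_0}=1$, in particular $\alpha^{N_0}=1$. Thus all elements of the infinite set $\overline{\mathbb F}_2\setminus\mathbb F_4$ are roots of one nonzero polynomial $x^{N_0}-1$, a contradiction. So $\mathcal W$ is infinite. $\square$

Propositions 8 and 10 together prove Theorem A, and the statement in the Problem is false. $\blacksquare$

**Remark (where the short isometries are).** By Theorem B, in this example the number of $g\in G_n$ with $d(gx,x)\le2C+\varepsilon$ tends to infinity. By (5) such $g$ lie over elements $h$ with $\mathrm{dist}(y,hy)\le2C+\varepsilon$, a finite set independent of $n$, and over each $h$ the group $G_n$ has the same number of elements. So the number of elements of $G_n$ over $h=1$ tends to infinity. These are sign changes $\Phi_{1,c}$, and they fix the base point.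

**Remark (products).** Fix $m\ge1$ and take $m$-fold $\ell^2$-products. $X_n^m$ is proper, geodesic and simply connected. Only finitely many elements of $G_n^m$ move $(x,\dots,x)$ by less than $1$, so $G_n^m$ is discrete; its quotient has diameter at most $\sqrt m\,C$. An $r$-ball of the product lies in the product of the $r$-balls, so $X_n^m\to X_0^m$, and $\pi_1(X_0^m)\cong(\mathbb Z/2)^m$.
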